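\title{Counting the closed operator ideals on the spaces $C_0(K_{\mathcal A})$}

\begin{abstract}
For an almost disjoint family $\mathcal A$ of infinite subsets of $\mathbb N$, let $K_{\mathcal A}$ be its Mr\'owka space. We prove in ZFC that for every $n\ge1$ there is an almost disjoint family $\mathcal A$ such that the algebra of bounded operators on $C_0(K_{\mathcal A})$ has exactly $n$ non-trivial closed ideals, and that the closed ideals can be taken to form a chain. For every $\mathcal A$, a closed ideal is zero, or equals the compact operators, or contains all operators with separable range. We then construct families of cardinality $\mathfrak c$ for which the quotient by the operators with separable range is a prescribed finite-dimensional algebra from a class that contains the truncated polynomial algebras $\mathbb K[x]/(x^m)$.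
\end{abstract}

\section{Introduction}\label{sec:intro}

Banach spaces are over $\mathbb K\in\{\mathbb R,\mathbb C\}$, and ideals are two-sided. For a Banach space $X$ we write $\mathcal B(X)$ for the Banach algebra of bounded linear operators on $X$, $\mathcal K(X)$ for the compact operators, and $\mathcal S(X)$ for the operators with separable range. Both $\mathcal K(X)$ and $\mathcal S(X)$ are closed ideals; for $\mathcal S(X)$, closedness holds because the range of $\lim T_n$ lies in the closed span of the ranges of the $T_n$. A closed ideal of $\mathcal B(X)$ is \emph{non-trivial} if it is neither $\{0\}$ nor $\mathcal B(X)$.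

Let $D$ be a countably infinite set. A family $\mathcal A$ of infinite subsets of $D$ is \emph{almost disjoint} if $A\cap A'$ is finite for all distinct $A,A'\in\mathcal A$. Its \emph{Mr\'owka} (or \emph{Alexandroff--Urysohn}) \emph{space} $K_{\mathcal A}$ is the set $D\cup\mathcal A$, in which each point of $D$ is isolated and the sets $\{A\}\cup(A\setminus F)$, with $F\subseteq D$ finite, form a base of neighborhoods of the point $A\in\mathcal A$. In other words, one adds a limit point to each member of $\mathcal A$. The space $K_{\mathcal A}$ is scattered, locally compact and Hausdorff. The Banach space $C_0(K_{\mathcal A})$ consists of the continuous functions $f\colon K_{\mathcal A}\to\mathbb K$ for which every set $\{|f|\ge\varepsilon\}$, $\varepsilon>0$, is compact, with the supremum norm. A bijection $D\to\mathbb N$ carries $\mathcal A$ to an almost disjoint family on $\mathbb N$ with a homeomorphic Mr\'owka space, so the choice of $D$ is a matter of convenience. We study the following question, taken from \cite{Acuaviva}.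

\begin{quote}
\emph{For which $n\ge1$ is there an almost disjoint family $\mathcal A$ of infinite subsets of $\mathbb N$ such that $\mathcal B(C_0(K_{\mathcal A}))$ has exactly $n$ non-trivial closed ideals?}
\end{quote}

For general Banach spaces every $n$ occurs: by a result of Daws, $\mathcal B(c_0(\aleph_{n-1}))$ has exactly $n$ non-trivial closed ideals. It is instructive to see where these ideals come from. For an infinite cardinal $\kappa$, the operators on $Y$ whose range has a dense subset of cardinality at most $\kappa$ form a closed ideal $\mathcal S_\kappa(Y)$, for the same reason as above. When $Y=c_0(\aleph_{n-1})$, coordinate projections show that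
\[
\{0\}\subsetneq\mathcal K(Y)\subsetneq\mathcal S_{\aleph_0}(Y)\subsetneq\dots\subsetneq\mathcal S_{\aleph_{n-2}}(Y)\subsetneq\mathcal B(Y),
\]
where the ideals $\mathcal S_\kappa(Y)$ are absent for $n=1$. This chain already contains $n$ non-trivial ideals, so it is the complete list: on $c_0(\aleph_{n-1})$, ideals count cardinals.

The spaces $C_0(K_{\mathcal A})$ look similar, since their quotient by $c_0(D)$ is $c_0(\mathcal A)$ (Section~\ref{sec:space}), but they leave less room for this mechanism. Restriction to the dense set $D$ embeds $C_0(K_{\mathcal A})$ isometrically in $\ell_\infty(D)$. For $n\ge2$ the space $c_0(\aleph_{n-1})$ does not embed in $\ell_\infty$, because countably many functionals on it, being elements of $\ell_1(\aleph_{n-1})$, vanish simultaneously at some unit vector. Moreover, subspaces of $\ell_\infty$ have density at most $\mathfrak c$, so under the continuum hypothesis counting cardinals produces at most two non-trivial ideals, $\mathcal K$ and $\mathcal S$. One might therefore guess that large $n$ require a large continuum. They do not; all results below are theorems of ZFC.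

\begin{theorem}\label{thm:main}
For every $n\ge1$ there is an almost disjoint family $\mathcal A$ on $\mathbb N$ such that $\mathcal B(C_0(K_{\mathcal A}))$ has exactly $n$ non-trivial closed ideals. Moreover, $\mathcal A$ can be chosen so that the closed ideals form a chain. The value $n=1$ occurs exactly for the countable families $\mathcal A$.
\end{theorem}

The proof has two independent parts. The first shows that the bottom of the ideal lattice is the same for all $\mathcal A$.

\begin{theorem}\label{thm:small}
Let $\mathcal A$ be any almost disjoint family and $X=C_0(K_{\mathcal A})$. Then $\mathcal K(X)\subsetneq\mathcal S(X)$; the ideal $\mathcal S(X)$ is the set of operators that factor through $c_0$; and every closed ideal of $\mathcal B(X)$ is $\{0\}$, or $\mathcal K(X)$, or contains $\mathcal S(X)$. Hence the number of non-trivial closed ideals of $\mathcal B(X)$ equals the number of all closed ideals of $\mathcal B(X)/\mathcal S(X)$, including $\{0\}$ and the whole algebra. This number is $1$ if and only if $\mathcal A$ is countable.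
\end{theorem}

Thus, for uncountable $\mathcal A$, the ideals $\mathcal K(X)\subsetneq\mathcal S(X)$ are non-trivial and are the two smallest non-zero closed ideals, and the question becomes one about the quotient $\mathcal B(X)/\mathcal S(X)$. The second part prescribes this quotient.

\begin{definition}\label{def:shift}
Let $\Lambda$ be a non-zero finite-dimensional unital $\mathbb K$-algebra. A \emph{shift basis} of $\Lambda$ is a pair $(\mathfrak B,\Gamma)$, where $\mathfrak B$ is a basis of $\Lambda$ and $\Gamma$ is a finite set generating $\Lambda$ as a unital algebra, such that for each $\gamma\in\Gamma$ the map $b\mapsto b\gamma$ sends $\mathfrak B$ into $\mathfrak B\cup\{0\}$ and is injective on $\{b\in\mathfrak B:b\gamma\ne0\}$.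
\end{definition}

\begin{theorem}\label{thm:algebra}
Let $\Lambda$ be a non-zero finite-dimensional unital $\mathbb K$-algebra with a shift basis. Then there are an almost disjoint family $\mathcal A$ of cardinality $\mathfrak c$ and, with $X=C_0(K_{\mathcal A})$, a unital injective homomorphism $\Phi\colon\Lambda\to\mathcal B(X)$ such that $\mathcal B(X)=\Phi(\Lambda)\oplus\mathcal S(X)$. Consequently $\mathcal B(X)/\mathcal S(X)\cong\Lambda$, and the number of non-trivial closed ideals of $\mathcal B(X)$ is the number of ideals of $\Lambda$.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorems~\ref{thm:small} and~\ref{thm:algebra}]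
By Theorem~\ref{thm:small}, $n=1$ occurs exactly for countable $\mathcal A$, and then the closed ideals are $\{0\}\subsetneq\mathcal K(X)\subsetneq\mathcal B(X)$. Let $n\ge2$ and $m=n-1$. The algebra $\Lambda=\mathbb K[x]/(x^m)$ has the shift basis $\mathfrak B=\{1,x,\dots,x^{m-1}\}$, $\Gamma=\{x\}$. Its ideals correspond to the ideals of $\mathbb K[x]$ containing $x^m$, that is, to the monic divisors of $x^m$; so they are $(x^j)$, $0\le j\le m$, a chain of $m+1=n$ ideals. For the family given by Theorem~\ref{thm:algebra}, the complete list of closed ideals of $\mathcal B(X)$ is therefore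
\[
\{0\}\subsetneq\mathcal K(X)\subsetneq\mathcal S(X)=\mathcal J_{n-1}\subsetneq\mathcal J_{n-2}\subsetneq\dots\subsetneq\mathcal J_1\subsetneq\mathcal J_0=\mathcal B(X),
\]
where $\mathcal J_j=\Phi((x^j))+\mathcal S(X)$. Exactly $n$ of these $n+2$ ideals are non-trivial.
\end{proof}

The lattice obtained is the chain with $n+2$ elements, as for $c_0(\aleph_{n-1})$, but it is realized inside $\ell_\infty$, and above $\mathcal S(X)$ the ideals measure the order of vanishing in a nilpotent operator $\Phi(x)$ rather than the size of the range.

Sections~\ref{sec:space} and~\ref{sec:small} prove Theorem~\ref{thm:small}. Section~\ref{sec:subspaces} reduces Theorem~\ref{thm:algebra} to a rigidity statement, Theorem~\ref{thm:rigid}, in which the quotient is the algebra of matrices leaving finitely many subspaces invariant. The families in Theorem~\ref{thm:rigid} are built from unions of two branches of the binary tree; the idea of using such unions to obtain rigidity follows Koszmider and Laustsen \cite{KL}. Section~\ref{sec:model} explains it for multiplication operators, Section~\ref{sec:rigid} gives the full proof, and Section~\ref{sec:examples}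 lists further ideal lattices. Apart from textbook facts, which we recall, the paper is self-contained.

\section{The space $C_0(K_{\mathcal A})$ and its dual}\label{sec:space}

In this section and the next, $\mathcal A$ is an arbitrary almost disjoint family on $D$ and $X=C_0(K_{\mathcal A})$.

If $g$ is a function with values in a normed space and $H$ is an infinite subset of its domain, we say that \emph{$g$ tends to $\ell$ along $H$} if for every $\varepsilon>0$ we have $\|g(s)-\ell\|<\varepsilon$ for all but finitely many $s\in H$. The limit along $H\cup H'$ exists if and only if the limits along $H$ and along $H'$ exist and agree. A function $f$ on $K_{\mathcal A}$ is continuous if and only if $f$ tends to $f(A)$ along $A$ for each $A\in\mathcal A$.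

The set $\{A\}\cup A$ is open and compact; let $1_A\in X$ be its indicator, so that $1_A(A')=0$ for $A'\in\mathcal A\setminus\{A\}$. Let $e_k\in X$ be the indicator of $\{k\}$, $k\in D$. The subset $\mathcal A$ of $K_{\mathcal A}$ is closed and discrete. We identify $X$ with a closed subspace of $\ell_\infty(D)$ by restriction whenever convenient. For $\mathcal A_0\subseteq\mathcal A$ put
\[
Z(\mathcal A_0)=\{f\in X: f(A)=0\text{ for all }A\in\mathcal A\setminus\mathcal A_0\}.
\]

\begin{lemma}\label{lem:structure}
\begin{enumerate}
\item[(a)] If $f\in X$, then $f|_{\mathcal A}\in c_0(\mathcal A)$; in particular $f(A)=0$ for all but countably many $A$.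
\item[(b)] $Z(\mathcal A_0)$ is the closed linear span of $\{e_k:k\in D\}\cup\{1_A:A\in\mathcal A_0\}$. In particular $Z(\emptyset)=c_0(D)$, and the functions $e_k$ and $1_A$ span a dense subspace of $X$.
\item[(c)] For distinct $A_1,\dots,A_p\in\mathcal A$ and scalars $a_i$, $\operatorname{dist}\big(\sum_i a_i1_{A_i},c_0(D)\big)=\max_i|a_i|$.
\item[(d)] If $\mathcal A_0$ is countable, then $Z(\mathcal A_0)$ is isomorphic to $c_0$. Every separable subset of $X$ lies in $Z(\mathcal A_0)$ for some countable $\mathcal A_0$.
\item[(e)] $X$ is separable if and only if $\mathcal A$ is countable.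
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The compact set $\{|f|\ge\varepsilon\}$ meets the closed discrete set $\mathcal A$ in a finite set.

(b) The functions listed lie in the closed subspace $Z(\mathcal A_0)$. Let $f\in Z(\mathcal A_0)$ and $\varepsilon>0$. Put $g=\sum f(A)1_A$, the sum over the finitely many $A$ with $|f(A)|\ge\varepsilon$, all of which lie in $\mathcal A_0$. Then $|f-g|<\varepsilon$ on $\mathcal A$, so $F=\{|f-g|\ge\varepsilon\}$ is a compact subset of the discrete set $D$, hence finite, and $\|f-g-\sum_{k\in F}(f-g)(k)e_k\|\le\varepsilon$.

(c) Elements of $c_0(D)$ vanish at the points $A_i$, which gives ``$\ge$''. Choose a finite $F\subseteq D$ such that the sets $A_i\setminus F$ are pairwise disjoint. Changing $\sum_ia_i1_{A_i}$ to $0$ on $F$ subtracts an element of $c_0(D)$ and leaves a function of norm $\max_i|a_i|$.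

(d) List $\mathcal A_0$ as $A_1,A_2,\dots$ (the list may be finite or empty), and let $u_n$ be the indicator of $\{A_n\}\cup\big(A_n\setminus\bigcup_{m<n}A_m\big)$. Only finitely many points are removed from $A_n$, so $u_n$ is $1_{A_n}$ minus a finite sum of $e_k$'s and belongs to $Z(\mathcal A_0)$. The $u_n$ have disjoint supports, so $\sigma(a)=\sum_na(A_n)u_n$ defines an isometry $\sigma\colon c_0(\mathcal A_0)\to Z(\mathcal A_0)$ with $\sigma(a)|_{\mathcal A_0}=a$. Hence $f\mapsto\big(f-\sigma(f|_{\mathcal A_0}),f|_{\mathcal A_0}\big)$ is an isomorphism of $Z(\mathcal A_0)$ onto $c_0(D)\oplus c_0(\mathcal A_0)$, with inverse $(g,a)\mapsto g+\sigma(a)$, and $c_0(D)\oplus c_0(\mathcal A_0)\cong c_0$ because $D\cup\mathcal A_0$ is countably infinite. (The splitting is also an instance of Sobczyk's theorem (1941) that copies of $c_0$ are complemented in separable spaces.) For the second statement, let $\mathcal A_0$ be the union of the countable sets $\{A:f(A)\ne0\}$ over $f$ in a countable dense subset of the given set.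

(e) If $\mathcal A$ is countable, use (b). If not, the functions $1_A$ are uncountably many points at mutual distance $1$.
\end{proof}

Parts (a)--(c) show that restriction to $\mathcal A$ induces an isometric isomorphism $X/c_0(D)\cong c_0(\mathcal A)$, as mentioned in the introduction. The next lemma says that a functional on $X$ is determined by its values on the countably many $e_k$, up to countably many exceptional members of $\mathcal A$. It will allow us to list all operators on $X$, modulo separable range, before $\mathcal A$ is constructed.

\begin{lemma}\label{lem:functional}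
Let $\varphi\in X^*$. Then $\sum_k|\varphi(e_k)|\le\|\varphi\|$, and the numbers $c_A=\varphi(1_A)-\sum_{k\in A}\varphi(e_k)$ satisfy $\sum_{A\in\mathcal A}|c_A|\le2\|\varphi\|$. In particular, $\varphi(1_A)=\sum_{k\in A}\varphi(e_k)$ for all but countably many $A$.
\end{lemma}

\begin{proof}
For finite $F\subseteq D$ choose unimodular $\theta_k$ with $\theta_k\varphi(e_k)=|\varphi(e_k)|$; then $\sum_{k\in F}|\varphi(e_k)|=\varphi(\sum_{k\in F}\theta_ke_k)\le\|\varphi\|$. The functional $\psi(f)=\varphi(f)-\sum_k\varphi(e_k)f(k)$ has norm at most $2\|\varphi\|$, vanishes on $c_0(D)$, and satisfies $\psi(1_A)=c_A$. For distinct $A_1,\dots,A_p$ and unimodular $\theta_i$ with $\theta_ic_{A_i}=|c_{A_i}|$, Lemma~\ref{lem:structure}(c) gives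
\[
\sum_i|c_{A_i}|=\psi\Big(\sum_i\theta_i1_{A_i}\Big)\le\|\psi\|\operatorname{dist}\Big(\sum_i\theta_i1_{A_i},c_0(D)\Big)\le2\|\varphi\|.\qedhere
\]
\end{proof}

An operator from $X$ into $c_0$ is the same thing as a weak*-null sequence in $X^*$. For separable $X$ such sequences are extracted by a diagonal argument. For uncountable $\mathcal A$ there are too many test functions $1_A$ to diagonalize over, but almost disjointness implies that only countably many of them matter.

\begin{lemma}\label{lem:weakstar}
Every bounded sequence in $X^*$ has a weak*-convergent subsequence.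
\end{lemma}

\begin{proof}
Let $\|\varphi_n\|\le C$, let $r^n_k=\varphi_n(e_k)$, and let $c^n_A$ be as in Lemma~\ref{lem:functional}. All $c^n$ are supported in one countable subset of $\mathcal A$. Passing to a subsequence by diagonalization, we may assume that $(c^n_A)_n$ converges for every $A$ and that $r^n_k\to\nu_k$ for every $k$. Then $\|\nu\|_1\le C$, since $\sum_{k\in F}|\nu_k|=\lim_n\sum_{k\in F}|r^n_k|\le C$ for finite $F$. Put $\nu^n=r^n-\nu$, so that $\|\nu^n\|_1\le2C$ and $\nu^n_k\to0$ for each $k$, and write $\nu^n(F)=\sum_{k\in F}\nu^n_k$ for $F\subseteq D$. Since $\varphi_n(1_A)=c^n_A+\sum_{k\in A}\nu_k+\nu^n(A)$, and a bounded sequence of functionals that converges on a set with dense span converges weak*, it suffices to find a subsequence along which $\nu^n(A)$ converges for every $A\in\mathcal A$.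

If $\mathcal A$ is countable, diagonalize. Otherwise choose members of $\mathcal A$ greedily. Let $I_0=\mathbb N$. Given an infinite set $I_{k-1}$ and $A_1,\dots,A_{k-1}$, put
\[
s_k=\sup\Big\{\limsup_{n\in I_{k-1}}|\nu^n(A)|:A\in\mathcal A\setminus\{A_1,\dots,A_{k-1}\}\Big\},
\]
and choose $A_k\in\mathcal A\setminus\{A_1,\dots,A_{k-1}\}$ and an infinite $I_k\subseteq I_{k-1}$ such that $\nu^n(A_k)$ converges along $I_k$ to a limit of modulus at least $s_k/2$. Fix $p$ and a finite $F$ such that $A_1\setminus F,\dots,A_p\setminus F$ are disjoint. Then $\sum_{k\le p}|\nu^n(A_k\setminus F)|\le2C$ for all $n$, while $\nu^n(A_k\cap F)\to0$. Letting $n\to\infty$ in $I_p$ gives $\sum_{k\le p}s_k/2\le2C$. Hence $s_k\to0$.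

Take $n_1<n_2<\cdots$ with $n_k\in I_k$. The tail $(n_j)_{j\ge k}$ lies in $I_k$, so $\nu^{n_j}(A_k)$ converges for each $k$. If $A$ is not one of the $A_k$, then $\limsup_j|\nu^{n_j}(A)|\le s_k$ for every $k$, so $\nu^{n_j}(A)\to0$.
\end{proof}

\section{Compact operators and operators with separable range}\label{sec:small}

To show that no closed ideal lies strictly between $\mathcal K(X)$ and $\mathcal S(X)$, or beside them, we show that the identity on $c_0$ factors through every non-compact operator. The operator into $X$ comes from Lemma~\ref{lem:structure}(d), the operator out of $X$ from Lemma~\ref{lem:weakstar}.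

\begin{lemma}\label{lem:factor}
If $T\in\mathcal B(X)$ is not compact, there are bounded operators $J\colon c_0\to X$ and $P\colon X\to c_0$ with $PTJ=I_{c_0}$.
\end{lemma}

\begin{proof}
Choose a bounded sequence $(f_n)$ such that $(Tf_n)$ has no convergent subsequence. By Lemma~\ref{lem:structure}(d) there is an isomorphism $j$ of $c_0$ onto a subspace of $X$ containing all $f_n$, and $S=Tj\colon c_0\to X$ is not compact.

Let $P_n$ be the projection of $c_0$ onto the first $n$ coordinates. Since $I-P_{n+1}=(I-P_n)(I-P_{n+1})$ and $\|I-P_{n+1}\|=1$, the sequence $\|S(I-P_n)\|$ is non-increasing. It does not tend to $0$, for otherwise $S$ would be a norm limit of the finite-rank operators $SP_n$. So there is $\varepsilon>0$ with $\|S(I-P_n)\|>\varepsilon$ for all $n$, and for each $n$ there is a finitely supported $b$ with $P_nb=0$, $\|b\|\le1$ and $\|Sb\|\ge\varepsilon$. Recursively we obtain such vectors $b_1,b_2,\dots$ with finite successive supports. They tend to $0$ weakly, because $c_0^*=\ell_1$, and hence so do the vectors $Sb_k$.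

Take norm-one $y_k^*\in X^*$ with $y_k^*(Sb_k)=\|Sb_k\|$. By Lemma~\ref{lem:weakstar} we may pass to a subsequence and assume $y_k^*\to y^*$ weak*. Then $q_k=y_k^*-y^*$ is weak*-null and $\|q_k\|\le2$. The numbers $a_{kl}=q_k(Sb_l)$ satisfy: $|a_{kk}|\ge\varepsilon-|y^*(Sb_k)|\ge\varepsilon/2$ for large $k$; $a_{kl}\to0$ as $k\to\infty$ for fixed $l$; and $a_{kl}\to0$ as $l\to\infty$ for fixed $k$. So we can choose $k_1<k_2<\cdots$ recursively with $|a_{k_ik_i}|\ge\varepsilon/2$,
\[
\sum_{i<m}|a_{k_mk_i}|\le\frac\varepsilon8\qquad\text{and}\qquad|a_{k_ik_m}|\le\varepsilon2^{-m-3}\quad(i<m).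
\]
Define $P_0\colon X\to c_0$ by $P_0f=(q_{k_m}(f))_m$, and $J_0\colon c_0\to c_0$ by sending the $i$-th unit vector to $b_{k_i}$; then $\|P_0\|\le2$, and $\|J_0\|\le1$ because the supports are disjoint. The operator $U=P_0SJ_0$ on $c_0$ has matrix $(a_{k_mk_i})_{m,i}$. Write $U=\Delta+O$, where $\Delta$ is the diagonal part. The entries of $\Delta$ have modulus in $[\varepsilon/2,2\|S\|]$, so $\Delta$ is invertible with $\|\Delta^{-1}\|\le2/\varepsilon$. In each row of $O$ the moduli of the entries to the left of the diagonal sum to at most $\varepsilon/8$, and those to the right to at most $\sum_m\varepsilon2^{-m-3}\le\varepsilon/8$; hence $\|O\|\le\varepsilon/4$. So $\|\Delta^{-1}O\|\le\frac12$, and $U=\Delta(I+\Delta^{-1}O)$ is invertible by the Neumann series. Put $P=U^{-1}P_0$ and $J=jJ_0$.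
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:small}]
An operator that factors through $c_0$ has separable range. Conversely, the range of $S\in\mathcal S(X)$ lies in a subspace isomorphic to $c_0$ by Lemma~\ref{lem:structure}(d), so $S$ factors through $c_0$. Compact operators have separable range. Since $X$ is infinite-dimensional, Lemma~\ref{lem:factor} applies to $T=I_X$ and gives $PJ=I_{c_0}$; then $JP\in\mathcal S(X)$ is not compact, since otherwise $P(JP)J=I_{c_0}$ would be. Thus $\mathcal K(X)\subsetneq\mathcal S(X)$.

Let $\mathcal J$ be a non-zero closed ideal. Pick $T\in\mathcal J$, $f_0\in X$ and $\varphi\in X^*$ with $\varphi(Tf_0)=1$. The rank-one operator $f\mapsto\psi(f)g$ is the composition of $f\mapsto\psi(f)f_0$, then $T$, then $h\mapsto\varphi(h)g$; so $\mathcal J$ contains all finite-rank operators. A compact operator on $X$ has the form $jT'$ with $j\colon c_0\to X$ an isomorphic embedding and $T'\colon X\to c_0$ compact. The projections $P_n$ converge to the identity uniformly on compact subsets of $c_0$, so $jP_nT'\to jT'$ in norm. Hence $\mathcal K(X)\subseteq\mathcal J$. If $\mathcal J\ne\mathcal K(X)$,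 take a non-compact $T\in\mathcal J$ and $P,J$ as in Lemma~\ref{lem:factor}. Every $S\in\mathcal S(X)$ can be written $S=\beta\alpha$ with $\alpha\colon X\to c_0$, $\beta\colon c_0\to X$, and then $S=(\beta P)\,T\,(J\alpha)\in\mathcal J$.

The closed ideals containing $\mathcal S(X)$ correspond bijectively, through the quotient map, to the closed ideals of $\mathcal B(X)/\mathcal S(X)$. If there are $N$ of them, the non-trivial closed ideals of $\mathcal B(X)$ are $\mathcal K(X)$ and the $N-1$ ideals that contain $\mathcal S(X)$ and differ from $\mathcal B(X)$, which makes $N$ in total. Finally, $N=1$ means $\mathcal S(X)=\mathcal B(X)$, that is, $X$ is separable, and Lemma~\ref{lem:structure}(e) applies.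
\end{proof}

\section{From invariant subspaces to algebras}\label{sec:subspaces}

We need spaces $X$ on which a given algebra $\Lambda$ acts, and on which nothing else acts modulo $\mathcal S(X)$. To make matrices act, take $D=\Sigma\times I$ with $\Sigma$ countable and $I$ finite, regard bounded functions on $D$ as functions $\Sigma\to\mathbb K^I$, and let a matrix $M$ act pointwise. Suppose that the members of $\mathcal A$ are rectangles $H\times S$, where $H$ runs through an almost disjoint family on $\Sigma$ and, for each $H$, the set $S$ runs through a family $\mathcal P$ of disjoint subsets of $I$. Then the possible limits along $H$ of elements of $X$ are the vectors in $V=\operatorname{span}\{1_S:S\in\mathcal P\}$, and $M$ respects them if $MV\subseteq V$. Using several families $\mathcal P$, each for uncountably many $H$, we impose several such conditions.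

Precisely, fix a finite set $I$ and give $\mathbb K^I$ the supremum norm. For $t=1,\dots,r$ let $\mathcal P_t$ be a non-empty family of pairwise disjoint non-empty subsets of $I$, and let $V_t=\operatorname{span}\{1_S:S\in\mathcal P_t\}\subseteq\mathbb K^I$. Assume
\begin{equation}\label{eq:span}
V_1+\dots+V_r=\mathbb K^I,
\end{equation}
and let $\operatorname{Alg}=\{M\in\operatorname{End}(\mathbb K^I):MV_t\subseteq V_t\text{ for all }t\}$, a unital algebra.

\begin{theorem}\label{thm:rigid}
In this setting there are an almost disjoint family $\mathcal A$ of cardinality $\mathfrak c$ and, with $X=C_0(K_{\mathcal A})$, a unital injective homomorphism $\Phi\colon\operatorname{Alg}\to\mathcal B(X)$ such that $\mathcal B(X)=\Phi(\operatorname{Alg})\oplus\mathcal S(X)$.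
\end{theorem}

The proof occupies Section~\ref{sec:rigid}. Here we show which algebras arise as $\operatorname{Alg}$.

\begin{example}\label{ex:dual}
If $I$ is a single point, then $\operatorname{Alg}=\mathbb K$, which gives $n=2$ in Theorem~\ref{thm:main}. For $n=3$ we want $\Lambda=\mathbb K[x]/(x^2)$. Although $\dim\Lambda=2$, a two-point set $I=\{1,2\}$ does not suffice. The available subspaces are $\mathbb K^2$ and the three lines spanned by $1_{\{1\}}$, $1_{\{2\}}$, $1_{\{1,2\}}$, and the matrices preserving $0,1,2,3$ of these lines form algebras of dimension $4,3,2,1$, the two-dimensional ones being isomorphic to $\mathbb K\times\mathbb K$, which has no non-zero nilpotent element.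

Instead, $\Lambda$ is a commutant. Let $\rho(u)=ux$. If $a\in\operatorname{End}(\Lambda)$ commutes with $\rho$ and $a(1)=\alpha+\beta x$, then $a(x)=a\rho(1)=\rho a(1)=\alpha x$, so $a$ is multiplication by $\alpha+\beta x$. Commuting with $\rho$ becomes a condition of invariance in $\Lambda\oplus\Lambda$: the map $a\oplus a$ preserves the graph of $\rho$ if and only if $a\rho=\rho a$. The graph is spanned by $(1,x)$ and $(x,0)$, which are indicators of disjoint subsets of the four-point set $I=\{1,x\}\times\{0,1\}$. Three further subspaces, the two summands and the diagonal, force $M$ to have the form $a\oplus a$; see Figure~\ref{fig:four}.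
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\draw[very thick] (6,0)--(6,1.2) (7.2,0)--(7.2,1.2) (9,0)--(10.2,1.2);
\foreach \p/\q in {0/1,3/2,6/3,9/x} {
  \foreach \a in {0,1.2} { \foreach \b in {0,1.2} { \draw[fill=white] (\p+\a,\b) circle (2.5pt); } }
  \node at (\p,-0.4) {\small $1$};
  \node at (\p+1.2,-0.4) {\small $x$};
  \node at (\p-0.4,0) {\small $0$};
  \node at (\p-0.4,1.2) {\small $1$};
  \node at (\p+0.6,-0.95) {$\mathcal P_{\q}$};
}
\foreach \a/\b in {0/0,1.2/0,3/1.2,4.2/1.2,6/0,6/1.2,7.2/0,7.2/1.2,9/0,10.2/1.2,10.2/0} { \fill (\a,\b) circle (2.5pt); }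
\end{tikzpicture}
\caption{Four families of disjoint subsets of $I=\{1,x\}\times\{0,1\}$ for $\Lambda=\mathbb K[x]/(x^2)$. Two black points joined by a segment form a two-point member, an unjoined black point is a singleton member, and white points belong to no member. In $\mathbb K^I=\Lambda\oplus\Lambda$ the indicators span, from left to right, $\Lambda\oplus0$, $0\oplus\Lambda$, the diagonal, and the graph of multiplication by $x$.}
\label{fig:four}
\end{figure}

\begin{proof}[Proof of Theorem~\ref{thm:algebra} from Theorems~\ref{thm:small} and~\ref{thm:rigid}]
Let $(\mathfrak B,\Gamma)$ be a shift basis. Put $I=\mathfrak B\times\{0,1\}$ and identify $\mathbb K^I$ with $\Lambda\oplus\Lambda$ by sending the indicators of $(b,0)$ and $(b,1)$ to $b$ in the first and in the second summand. For $\gamma\in\Lambda$ let $\rho_\gamma(u)=u\gamma$. Take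
\begin{align*}
\mathcal P_1&=\{\{(b,0)\}:b\in\mathfrak B\}, & V_1&=\Lambda\oplus0,\\
\mathcal P_2&=\{\{(b,1)\}:b\in\mathfrak B\}, & V_2&=0\oplus\Lambda,\\
\mathcal P_3&=\{\{(b,0),(b,1)\}:b\in\mathfrak B\}, & V_3&=\{(u,u):u\in\Lambda\},
\end{align*}
and for each $\gamma\in\Gamma$
\[
\mathcal P_\gamma=\{\{(b,0),(b\gamma,1)\}:b\in\mathfrak B,\ b\gamma\ne0\}\cup\{\{(b,0)\}:b\in\mathfrak B,\ b\gamma=0\}.
\]
The first condition on a shift basis, $b\gamma\in\mathfrak B\cup\{0\}$, makes these sets subsets of $I$; the second, injectivity, makes them pairwise disjoint. Their indicators are the vectors $(b,b\gamma)$, so $V_\gamma=\{(u,\rho_\gamma u):u\in\Lambda\}$. Condition \eqref{eq:span} holds because $V_1+V_2=\mathbb K^I$.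

A map $M$ preserves $V_1$ and $V_2$ if and only if $M=a\oplus a'$ with $a,a'\in\operatorname{End}(\Lambda)$. It then preserves $V_3$ if and only if $a=a'$, and $a\oplus a$ preserves $V_\gamma$ if and only if $(au,a\rho_\gamma u)\in V_\gamma$ for all $u$, that is, $a\rho_\gamma=\rho_\gamma a$. The set of $\lambda\in\Lambda$ with $a\rho_\lambda=\rho_\lambda a$ is a unital subalgebra, so if it contains the generating set $\Gamma$ it equals $\Lambda$, and then $a(u)=a\rho_u(1)=\rho_ua(1)=a(1)u$. Conversely, the left multiplication $L_\lambda(u)=\lambda u$ commutes with every $\rho_\gamma$ by associativity. So $\lambda\mapsto L_\lambda\oplus L_\lambda$ is a unital homomorphism of $\Lambda$ onto $\operatorname{Alg}$, injective because $L_\lambda(1)=\lambda$.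

Theorem~\ref{thm:rigid} now gives $\mathcal A$ and $\Phi$, and $\lambda\mapsto\Phi(\lambda)+\mathcal S(X)$ is an algebra isomorphism of $\Lambda$ onto $\mathcal B(X)/\mathcal S(X)$. Every subspace of a finite-dimensional normed space is closed, so all ideals of the quotient are closed, and Theorem~\ref{thm:small} gives the count.
\end{proof}

\section{Pairs of branches}\label{sec:model}

Let $\Sigma=2^{<\omega}$ be the set of finite $0$--$1$ sequences, $|s|$ the length of $s\in\Sigma$, and $2^\omega$ the Cantor set. For $x\in2^\omega$ let $x|n$ be its initial segment of length $n$ and $\beta_x=\{x|n:n\in\omega\}$ the \emph{branch} of $x$. Distinct branches have finite intersection. For $x\ne y$ put $H_{x,y}=\beta_x\cup\beta_y$; the set $H_{x,y}$ determines $\{x,y\}$, since $\beta_x$ and $\beta_y$ are the only branches it contains.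

In this section we look at scalar functions and at the simplest operators, the multiplications $M_gf=gf$ by bounded functions $g\colon\Sigma\to\mathbb K$. The goal is a family for which every $M_g$ that preserves $X$ is a scalar plus an operator with separable range.

\begin{example}[Single branches are not enough]\label{ex:single}
Let $W\subseteq2^\omega$ be uncountable and let $X$ be the space of the family $\{\beta_x:x\in W\}$. Write $[\sigma]$ for the set of $x\in2^\omega$ extending $\sigma\in\Sigma$. There is $\sigma$ such that both $W\cap[\sigma]$ and $W\setminus[\sigma]$ are uncountable. Otherwise each level $n$ contains exactly one $\sigma_n$ with $W\cap[\sigma_n]$ uncountable, each $W\setminus[\sigma_n]$ is countable, the $\sigma_n$ form a branch $\beta_x$, and $W\setminus\{x\}\subseteq\bigcup_n(W\setminus[\sigma_n])$ is countable. Let $g$ be the indicator of the set of nodes extending $\sigma$. Along $\beta_x$ it is eventually $1$ if $x\in[\sigma]$ and eventually $0$ otherwise, so $M_g$ maps each $e_s$ and each $1_{\beta_x}$ into $X$, and $M_g\in\mathcal B(X)$. If $\lambda\ne1$, the functions $(g-\lambda)1_{\beta_x}$, $x\in W\cap[\sigma]$,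 are at mutual distance at least $|1-\lambda|$; if $\lambda=1$, those with $x\in W\setminus[\sigma]$ are at mutual distance at least $1$. So $M_g-\lambda I\notin\mathcal S(X)$ for all $\lambda$.
\end{example}

Gluing two branches into one member $H_{x,y}$ forces $g$ to have the same limit along $\beta_x$ and $\beta_y$. There are only $\mathfrak c$ functions $g$, so in $\mathfrak c$ steps we can try to destroy each one by a pair along which it does not converge. This is possible at every step if $g$ has $\mathfrak c$ disjoint such pairs. The following dichotomy says that in the opposite case the bad pairs are confined by a countable set. The \emph{range} of a tuple is the set of its entries, and a set \emph{meets} a tuple if it meets its range.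

\begin{lemma}\label{lem:dichotomy}
Let $k\ge1$ and let $Q\subseteq(2^\omega)^k$ be a Borel set of tuples with distinct entries. Either some countable $E\subseteq2^\omega$ meets every tuple in $Q$, or $Q$ contains $\mathfrak c$ tuples with pairwise disjoint ranges.
\end{lemma}

In the second case we call $Q$ \emph{large}.

\begin{proof}
We use the textbook fact that every non-empty Borel subset of a Polish space is a continuous image of the Baire space $\omega^\omega$. Let $Q\ne\emptyset$ and $Q=f[\omega^\omega]$ with $f$ continuous. Basic open sets of $\omega^\omega$ are those given by fixing a finite initial segment; there are countably many. Call $O\subseteq\omega^\omega$ \emph{small} if some countable set meets every tuple in $f[O]$. Subsets and countable unions of small sets are small. Let $U$ be the union of all small basic open sets, which is small, and $F=\omega^\omega\setminus U$. If $F=\emptyset$, the first alternative holds. Suppose $F\neq\emptyset$.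

Let $O$ be open with $O\cap F\ne\emptyset$. Then $O\cap F$ is not small: otherwise $O\subseteq(O\cap F)\cup U$ would be small, every basic open subset of $O$ would be small, and $O\subseteq U$. Pick $\alpha\in O\cap F$. The finite range of $f(\alpha)$ cannot meet all tuples in $f[O\cap F]$, so there is $\alpha'\in O\cap F$ such that $f(\alpha)$ and $f(\alpha')$ have disjoint ranges. Having disjoint ranges is an open condition on pairs of tuples, so there are basic open sets $O_0\ni\alpha$ and $O_1\ni\alpha'$ inside $O$, given by initial segments as long as we wish, such that every tuple in $f[O_0]$ is disjoint from every tuple in $f[O_1]$. Both sets meet $F$, so the step can be repeated.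

Starting from $O_\emptyset=\omega^\omega$, we obtain basic open sets $O_\sigma$, $\sigma\in2^{<\omega}$, where $O_\sigma$ is given by a segment of length at least $|\sigma|$, $O_{\sigma0}\cup O_{\sigma1}\subseteq O_\sigma$, and tuples in $f[O_{\sigma0}]$ are disjoint from tuples in $f[O_{\sigma1}]$. For $\xi\in2^\omega$ the set $\bigcap_nO_{\xi|n}$ is a single point $\alpha_\xi$. If $\xi\ne\xi'$ split at $\sigma$, one of $\alpha_\xi,\alpha_{\xi'}$ is in $O_{\sigma0}$ and the other in $O_{\sigma1}$. So the tuples $f(\alpha_\xi)$ have pairwise disjoint ranges.
\end{proof}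

\begin{proposition}[Model case]\label{prop:model}
There is an almost disjoint family $\mathcal H$ of $\mathfrak c$ sets of the form $H_{x,y}$ such that, for $X=C_0(K_{\mathcal H})\subseteq\ell_\infty(\Sigma)$, every bounded $g$ with $gX\subseteq X$ satisfies $M_g-\lambda I\in\mathcal S(X)$ for some $\lambda\in\mathbb K$.
\end{proposition}

\begin{proof}
Let $\operatorname{Bad}(g)$ be the set of pairs $(x,y)$, $x\ne y$, such that $g$ has no limit along $H_{x,y}$. By the Cauchy criterion, the limit exists if and only if
\begin{equation}\label{eq:cauchy}
\forall p\ge1\ \exists N\ \forall n,m\ge N\ \forall a,b\in\{x,y\}:\quad\|g(a|n)-g(b|m)\|\le1/p.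
\end{equation}
The maps $x\mapsto g(x|n)$ are locally constant, so $\operatorname{Bad}(g)$ is Borel. For $g(s)=(-1)^{|s|}$ every pair is bad, so $\operatorname{Bad}(g)$ is large. Let $(g_\xi)_{\xi<\mathfrak c}$ list, with repetitions if necessary, all bounded $g$ with $\operatorname{Bad}(g)$ large. At step $\xi$ fewer than $\mathfrak c$ points have been used, and each spoils at most one of $\mathfrak c$ disjoint pairs in $\operatorname{Bad}(g_\xi)$; choose a pair $(x,y)\in\operatorname{Bad}(g_\xi)$ of unused points and put $H_{x,y}$ into $\mathcal H$. Distinct members of $\mathcal H$ come from disjoint pairs, so $\mathcal H$ is almost disjoint.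

Let $gX\subseteq X$. For $H\in\mathcal H$ the function $g1_H\in X$ converges along $H$, so $g$ does. Hence $g$ is none of the $g_\xi$, and Lemma~\ref{lem:dichotomy} gives a countable $E$ meeting every bad pair. For \emph{all} distinct $x,y\notin E$, whether or not $H_{x,y}\in\mathcal H$, the function $g$ converges along $\beta_x\cup\beta_y$. So $g$ has one and the same limit $\lambda$ along every $\beta_x$, $x\notin E$. If $H_{x,y}\in\mathcal H$ and $x,y\notin E$, then $(g-\lambda)1_{H_{x,y}}\in c_0(\Sigma)$. Only countably many members of $\mathcal H$ remain, so $M_g-\lambda I$ maps the dense span of Lemma~\ref{lem:structure}(b) into a separable subspace.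
\end{proof}

The gain from the dichotomy is that information about the pairs in $\mathcal H$ is upgraded to information about all pairs outside a countable set. For general operators, $g$ is replaced by the matrix $R$ of $T$ with respect to the vectors $e_u$, and three new points arise.

First, $R$ determines $T1_H$ only for $H$ outside a countable set that depends on $T$ (Lemma~\ref{lem:functional}). So each matrix has to be destroyed $\mathfrak c$ times, not once.

Second, $T1_H$ need not be supported on $H$, and its behavior along other members $H'$ has to be controlled. Let $\pi$ flip the first digit of finite and infinite sequences, fixing the empty sequence, and consider $f\mapsto f\circ\pi$. It sends $1_{\beta_x}+1_{\beta_y}$ to $1_{\beta_{\pi x}}+1_{\beta_{\pi y}}$, which converges along $H_{x,y}$ for every pair: to $1$ if $y=\pi x$, and to $0$ otherwise. So pairs do not detect this operator. Quadruples do: if $z=\pi x$ and $w\notin\{\pi x,\pi y\}$, the same function tends to a non-zero limit along $\beta_z$ and to $0$ along $\beta_w$, so it does not converge along $H_{z,w}$. We therefore also destroy matrices by adding two sets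 $H_{x,y}$ and $H_{z,w}$ at once.

Third, the functions are $\mathbb K^I$-valued, and along a set $H$ of type $t$ we also record that the limit lies in $V_t$.

\section{Proof of the rigidity theorem}\label{sec:rigid}

We keep the setting of Theorem~\ref{thm:rigid} and give $\operatorname{End}(\mathbb K^I)$ the operator norm. Let $\delta_j$, $j\in I$, be the unit vectors of $\mathbb K^I$.

\subsection{Matrices and bad tuples}
Let $\mathcal R$ be the set of all families $R=(R_{s,u})_{s,u\in\Sigma}$ in $\operatorname{End}(\mathbb K^I)$ with $\sup_s\sum_u\|R_{s,u}\|<\infty$. It has cardinality $\mathfrak c$. For $R\in\mathcal R$ and $x\in2^\omega$ put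
\[
G_x(s)=\sum_{u\in\beta_x}R_{s,u}\qquad(s\in\Sigma),
\]
and write $G_xv$ for the function $s\mapsto G_x(s)v$, $v\in\mathbb K^I$. This is the matrix $R$ applied formally to the function equal to $v$ on $\beta_x$ and $0$ elsewhere; it makes sense for every $x$, before any family is chosen. For fixed $s$ the map $x\mapsto G_x(s)$ is continuous: it is the limit of the locally constant maps $x\mapsto\sum_{k\le n}R_{s,x|k}$, uniformly in $x$ because the error is at most $\sum_{|u|>n}\|R_{s,u}\|$.

For $1\le t\le r$ define two sets of tuples with distinct entries.
\begin{itemize}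
\item $(x,y)\in\operatorname{Bad}_2(R,t)$ if for some $v\in V_t$ the function $(G_x+G_y)v$ does not have a limit in $V_t$ along $H_{x,y}$ (the limit does not exist, or lies outside $V_t$).
\item $(x,y,z,w)\in\operatorname{Bad}_4(R,t)$ if for some $v\in V_t$ the function $(G_x+G_y)v$ has no limit along $H_{z,w}$.
\end{itemize}
These sets are Borel. Indeed, by linearity it suffices to test the finitely many $v=1_S$, $S\in\mathcal P_t$. The maps $(x,y,a)\mapsto(G_x+G_y)(a|n)v$ are continuous, since $a|n$ is locally constant. So each inequality in the Cauchy criterion \eqref{eq:cauchy} for $g=(G_x+G_y)v$, written along $H_{x,y}$ or along $H_{z,w}$, is a closed condition on the tuple. An existing limit along $H_{x,y}$ lies in the closed subspace $V_t$ if and only if $\operatorname{dist}\big((G_x+G_y)(x|n)v,V_t\big)\to0$, again a Borel condition. Tuples with distinct entries form an open set.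

\subsection{The construction}
Let $\Theta$ be the set of all $(R,k,t,\eta)$ with $R\in\mathcal R$, $k\in\{2,4\}$, $1\le t\le r$, $\eta<\mathfrak c$, and $\operatorname{Bad}_k(R,t)$ large. The coordinate $\eta$ only serves to repeat each task $\mathfrak c$ times. Let $R^0_{s,s}=(-1)^{|s|}\operatorname{id}$ and $R^0_{s,u}=0$ for $s\ne u$. For this matrix, $(G_x+G_y)(s)v=(-1)^{|s|}v$ for $s\in\beta_x\setminus\beta_y$, and $V_t\ne0$, so every pair $x\ne y$ is in $\operatorname{Bad}_2(R^0,t)$ and this set is large for each $t$. Thus $|\Theta|=\mathfrak c$. Enumerate $\Theta=\{(R_\xi,k_\xi,t_\xi,\eta_\xi):\xi<\mathfrak c\}$.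

We build families $\mathcal H_1,\dots,\mathcal H_r$ by recursion on $\xi$. Each step uses at most four points of $2^\omega$, so fewer than $\mathfrak c$ points have been used before step $\xi$, and each of them belongs to at most one of $\mathfrak c$ pairwise disjoint tuples in $\operatorname{Bad}_{k_\xi}(R_\xi,t_\xi)$. Choose a tuple in this set with no used entry and declare its entries used. If the tuple is $(x,y)$, put $H_{x,y}$ into $\mathcal H_{t_\xi}$. If it is $(x,y,z,w)$, put $H_{x,y}$ into $\mathcal H_{t_\xi}$ and $H_{z,w}$ into $\mathcal H_1$. (The type given to $H_{z,w}$ is irrelevant; only its membership in the family is used.)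

Let $\mathcal H=\bigcup_t\mathcal H_t$ and let $W$ be the set of used points. Each point of $W$ belongs to exactly one pair $\{x,y\}$ with $H_{x,y}\in\mathcal H$. Hence distinct members of $\mathcal H$ come from disjoint pairs, $\mathcal H$ is almost disjoint, and the $\mathcal H_t$ are pairwise disjoint. Because of the tasks $(R^0,2,t,\eta)$, each $\mathcal H_t$ has cardinality $\mathfrak c$. On $D=\Sigma\times I$ let
\[
\mathcal A=\{H\times S:\ H\in\mathcal H_t,\ S\in\mathcal P_t,\ 1\le t\le r\}.
\]
The intersection $(H\times S)\cap(H'\times S')=(H\cap H')\times(S\cap S')$ of two distinct members is finite if $H\ne H'$, and empty if $H=H'$, since then $S\ne S'$ belong to the same $\mathcal P_t$; this is where the disjointness of the members of $\mathcal P_t$ is used. So $\mathcal A$ is almost disjoint, and $|\mathcal A|=\mathfrak c$.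

Let $X=C_0(K_{\mathcal A})\subseteq\ell_\infty(\Sigma\times I)$, and view $f\in X$ as a function $\Sigma\to\mathbb K^I$, with $\|f\|=\sup_s\|f(s)\|$. For $v\in\mathbb K^I$ let $e_u\otimes v$ and $1_H\otimes v$ be the functions equal to $v$ at $u$, respectively on $H$, and $0$ elsewhere. Since $e_u\otimes\delta_j=e_{(u,j)}$ and $1_H\otimes1_S=1_{H\times S}$, Lemma~\ref{lem:structure}(b) shows that $X$ is the closed span of the functions
\begin{equation}\label{eq:generators}
e_u\otimes v\quad(u\in\Sigma,\ v\in\mathbb K^I)\qquad\text{and}\qquad1_H\otimes v\quad(H\in\mathcal H_t,\ v\in V_t,\ 1\le t\le r).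
\end{equation}

\begin{lemma}\label{lem:limit}
Let $f\in X$ and $H\in\mathcal H_t$. Then $f$ tends to $\sum_{S\in\mathcal P_t}f(H\times S)1_S\in V_t$ along $H$. In particular, $f$ tends to $0$ along $H$ if and only if $f(H\times S)=0$ for all $S\in\mathcal P_t$.
\end{lemma}

\begin{proof}
We argue coordinate by coordinate. If $i\in S\in\mathcal P_t$, then $f(s,i)\to f(H\times S)$ along $H$ by continuity at the point $H\times S$. Let $i\notin\bigcup\mathcal P_t$ and $\varepsilon>0$. The compact set $\{|f|\ge\varepsilon\}$ is covered by finitely many isolated points and finitely many open sets $\{A\}\cup A$ with $A=H'\times S'\in\mathcal A$. Each such $A$ meets $H\times\{i\}$ in a finite set: if $H'\ne H$ because $H\cap H'$ is finite, and if $H'=H$ because $i\notin S'$. So $f(s,i)\to0$ along $H$. The last statement holds because the vectors $1_S$, $S\in\mathcal P_t$, are linearly independent.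
\end{proof}

\subsection{The homomorphism $\Phi$}
For $M\in\operatorname{Alg}$ put $(\Phi(M)f)(s)=M(f(s))$. This is an operator of norm at most $\|M\|$ on $\ell_\infty(\Sigma\times I)$. It sends $e_u\otimes v$ to $e_u\otimes Mv$ and $1_H\otimes v$ to $1_H\otimes Mv$, and $Mv\in V_t$ if $v\in V_t$; so it preserves the set \eqref{eq:generators} and hence $X$. The map $\Phi\colon\operatorname{Alg}\to\mathcal B(X)$ is linear, multiplicative and unital.

Let $0\ne M\in\operatorname{Alg}$. By \eqref{eq:span} there are $t$ and $v\in V_t$ with $Mv\ne0$. The uncountably many functions $1_H\otimes Mv$, $H\in\mathcal H_t$, lie in the range of $\Phi(M)$ and are at mutual distance at least $\|Mv\|$, as one sees by evaluating at a point of $H\setminus H'$. So $\Phi(M)\notin\mathcal S(X)$. Thus $\Phi$ is injective and $\Phi(\operatorname{Alg})\cap\mathcal S(X)=\{0\}$. Without \eqref{eq:span} this fails: a non-zero $M$ vanishing on $V_1+\dots+V_r$ belongs to $\operatorname{Alg}$, and $\Phi(M)$ maps $X$ into $c_0(D)$.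

\subsection{The matrix of an operator}
Let $T\in\mathcal B(X)$. It remains to find $M\in\operatorname{Alg}$ with $T-\Phi(M)\in\mathcal S(X)$. Define $R_{s,u}\in\operatorname{End}(\mathbb K^I)$ by $R_{s,u}v=T(e_u\otimes v)(s)$; its $(i,j)$ entry is $\varphi_{s,i}(e_{(u,j)})$, where $\varphi_{s,i}(f)=(Tf)(s,i)$ and $\|\varphi_{s,i}\|\le\|T\|$. The norm of a matrix is at most the sum of the moduli of its entries, so Lemma~\ref{lem:functional} gives
\begin{equation}\label{eq:rows}
\sum_u\|R_{s,u}\|\le\sum_{i\in I}\sum_{u,j}|\varphi_{s,i}(e_{(u,j)})|\le C:=|I|\,\|T\|\qquad(s\in\Sigma).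
\end{equation}
Thus $R\in\mathcal R$; from now on $G_x$ refers to this $R$. By the same lemma, applied to the countably many $\varphi_{s,i}$, there is a countable $\mathcal H^T\subseteq\mathcal H$ such that for $H\in\mathcal H_t\setminus\mathcal H^T$, $S\in\mathcal P_t$ and all $(s,i)$ we have $\varphi_{s,i}(1_{H\times S})=\sum_{u\in H}\sum_{j\in S}\varphi_{s,i}(e_{(u,j)})$. The right side is the $i$-th coordinate of $\sum_{u\in H}R_{s,u}1_S$. By linearity, for $H=H_{x,y}\in\mathcal H_t\setminus\mathcal H^T$ and $v\in V_t$,
\begin{equation}\label{eq:formula}
T(1_H\otimes v)=(G_x+G_y)v-\sum_{u\in\beta_x\cap\beta_y}T(e_u\otimes v),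
\end{equation}
where the finite sum corrects for the nodes counted twice. All terms other than $(G_x+G_y)v$ lie in $X$, so $(G_x+G_y)v\in X$.

\begin{lemma}\label{lem:notlarge}
None of the sets $\operatorname{Bad}_k(R,t)$, $k\in\{2,4\}$, $1\le t\le r$, is large.
\end{lemma}

\begin{proof}
Suppose $\operatorname{Bad}_k(R,t)$ is large. Then $(R,k,t,\eta)\in\Theta$ for all $\eta<\mathfrak c$, so at $\mathfrak c$ steps a tuple from this set was chosen, each contributing a new $H_{x,y}\in\mathcal H_t$. For one of these tuples $H_{x,y}\notin\mathcal H^T$, so $(G_x+G_y)v\in X$ for all $v\in V_t$. By Lemma~\ref{lem:limit}, this function has a limit along every member of $\mathcal H$, and its limit along $H_{x,y}$ lies in $V_t$. If $k=2$, the pair is not bad. If $k=4$, then $H_{z,w}\in\mathcal H$ and the quadruple is not bad. Both cases contradict the choice of the tuple.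
\end{proof}

By Lemmas~\ref{lem:dichotomy} and~\ref{lem:notlarge}, a countable set meets every tuple in each of the $2r$ bad sets. Let $E_0$ be the union of this set with
\begin{itemize}
\item[($\alpha$)] all $x,y$ with $H_{x,y}\in\mathcal H^T$, and
\item[($\beta$)] all $z,w$ such that $(Te_{(u,j)})(H_{z,w}\times S)\ne0$ for some $(u,j)\in D$ and some $S$ with $H_{z,w}\times S\in\mathcal A$.
\end{itemize}
The set in ($\beta$) is countable by Lemma~\ref{lem:structure}(a). So $E_0$ is countable, $W_0=W\setminus E_0$ is uncountable, and \emph{no tuple with entries in $W_0$ is bad}. If $z\in W_0$ and $H_{z,w}$ is the member of $\mathcal H$ containing $\beta_z$, then ($\beta$) and Lemma~\ref{lem:limit} show that each $Te_{(u,j)}$ tends to $0$ along $H_{z,w}$. Hence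
\begin{equation}\label{eq:columns}
R_{s,u}v\to0\ \text{ along }s\in\beta_z\qquad(z\in W_0,\ u\in\Sigma,\ v\in\mathbb K^I).
\end{equation}

\subsection{Decomposition of the operator}
The bad sets concern sums $G_x+G_y$. We first isolate a single $G_x$ and show that it vanishes along other branches; its limit along its own branch will be $M$.

\medskip\noindent\emph{Step 1: for $x\in W_0$ there is a linear map $L_x$ on $\mathbb K^I$ such that $G_xv\to L_xv$ along $\beta_z$ for all $z\in W_0\setminus\{x\}$ and $v\in\mathbb K^I$.}
Let $x,z,w\in W_0$ be distinct and $v\in V_t$. Choose distinct $y,y'\in W_0\setminus\{x,z,w\}$. The quadruples $(x,y,z,w)$, $(x,y',z,w)$, $(y,y',z,w)$ are not in $\operatorname{Bad}_4(R,t)$, and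
\[
G_xv=\tfrac12\big[(G_x+G_y)v+(G_x+G_{y'})v-(G_y+G_{y'})v\big].
\]
So $G_xv$ has a limit along $\beta_z\cup\beta_w$. By \eqref{eq:span} and linearity this holds for all $v\in\mathbb K^I$. Since $z\ne w$ are arbitrary in $W_0\setminus\{x\}$, the limit along $\beta_z$ exists and does not depend on $z$; it is linear in $v$. The three pairs used here overlap, so they cannot all belong to $\mathcal H$; this is the step that needs the dichotomy.

\medskip\noindent\emph{Step 2: $L_x=0$ for all but countably many $x\in W_0$.}
Let $x_1,\dots,x_p\in W_0$ be distinct. Choose $z\in W_0\setminus\{x_1,\dots,x_p\}$ and $n_0$ such that the sets $\{u\in\beta_{x_i}:|u|\ge n_0\}$ are pairwise disjoint. By \eqref{eq:rows}, for all $s$,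
\[
\sum_{i=1}^p\Big\|G_{x_i}(s)v-\sum_{k<n_0}R_{s,x_i|k}v\Big\|=\sum_{i=1}^p\Big\|\sum_{u\in\beta_{x_i},\,|u|\ge n_0}R_{s,u}v\Big\|\le C\|v\|.
\]
Taking limits along $s\in\beta_z$ and using \eqref{eq:columns}, we get $\sum_i\|L_{x_i}v\|\le C\|v\|$. So for each $j\in I$ the family $(\|L_x\delta_j\|)_{x\in W_0}$ is summable and has countable support. Let $E_1$ be the union of $E_0$ with the countable set $\{x\in W_0:L_x\ne0\}$, and let $W_1=W\setminus E_1$, which is uncountable. Then
\begin{equation}\label{eq:off}
G_xv\to0\ \text{ along }\beta_z\qquad(x,z\in W_1\text{ distinct},\ v\in\mathbb K^I).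
\end{equation}

\medskip\noindent\emph{Step 3: there is $M\in\operatorname{Alg}$ such that $G_xv\to Mv$ along $\beta_x$ for all $x\in W_1$ and $v\in\mathbb K^I$.}
Let $x,y\in W_1$ be distinct and $v\in V_t$. As $(x,y)\notin\operatorname{Bad}_2(R,t)$, the function $(G_x+G_y)v$ has a limit $\ell\in V_t$ along $\beta_x\cup\beta_y$. By \eqref{eq:off}, $G_yv\to0$ along $\beta_x$ and $G_xv\to0$ along $\beta_y$. Hence $G_xv\to\ell$ along $\beta_x$ and $G_yv\to\ell$ along $\beta_y$. So for $v\in V_t$ the limit of $G_xv$ along $\beta_x$ exists, lies in $V_t$, and is the same for all $x\in W_1$. By \eqref{eq:span} the limit exists and is independent of $x$ for every $v\in\mathbb K^I$; call it $Mv$. The map $M$ is linear and $MV_t\subseteq V_t$ for all $t$. This is the argument of Proposition~\ref{prop:model}, with $M$ in place of $\lambda$.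

\medskip\noindent\emph{Step 4: $T-\Phi(M)$ has separable range.}
Call $H_{z,w}\in\mathcal H$ \emph{generic} if $z,w\in W_1$. Since each point of $E_1$ lies in at most one pair, all but countably many members of $\mathcal H$ are generic, and the set $\mathcal A_0$ of all $H'\times S\in\mathcal A$ with $H'$ not generic is countable. Let $H=H_{x,y}\in\mathcal H_t$ be generic, $v\in V_t$, and $h=(T-\Phi(M))(1_H\otimes v)\in X$. By ($\alpha$), $H\notin\mathcal H^T$, so \eqref{eq:formula} gives
\[
h(s)=G_x(s)v+G_y(s)v-\sum_{u\in\beta_x\cap\beta_y}R_{s,u}v-(1_H\otimes Mv)(s).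
\]
We claim that $h\to0$ along every generic $H'=H_{z,w}$. The finite sum tends to $0$ along $\beta_z$ and $\beta_w$ by \eqref{eq:columns}. If $H'\ne H$, then $\{z,w\}\cap\{x,y\}=\emptyset$, the first two terms tend to $0$ along $\beta_z$ and $\beta_w$ by \eqref{eq:off}, and the last term vanishes off the finite set $H\cap H'$. If $H'=H$, the last term equals $Mv$ on $H$; along $\beta_x$ we have $G_xv\to Mv$ and $G_yv\to0$, and along $\beta_y$ we have $G_xv\to0$ and $G_yv\to Mv$. This proves the claim. By Lemma~\ref{lem:limit}, $h$ vanishes at all points $H'\times S$ with $H'$ generic, that is, $h\in Z(\mathcal A_0)$.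

By Lemma~\ref{lem:structure}(b), $X$ is the closed span of the countably many functions $e_{(u,j)}$ and $1_A$, $A\in\mathcal A_0$, together with the functions $1_H\otimes1_S$ with $H$ generic. The operator $T-\Phi(M)$ sends the former to a countable set and the latter into the separable space $Z(\mathcal A_0)$, which does not depend on $H$ or $S$. Its range therefore lies in a separable subspace.

Hence $\mathcal B(X)=\Phi(\operatorname{Alg})+\mathcal S(X)$, the sum is direct, and Theorem~\ref{thm:rigid} is proved. This completes the proofs of Theorems~\ref{thm:algebra} and~\ref{thm:main}. \qed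

\section{Other ideal lattices}\label{sec:examples}

By Theorems~\ref{thm:small} and~\ref{thm:algebra}, if $\Lambda$ has a shift basis, then for a suitable $\mathcal A$ the lattice of closed ideals of $\mathcal B(C_0(K_{\mathcal A}))$ is the ideal lattice of $\Lambda$ with the two elements $\{0\}\subsetneq\mathcal K(X)$ added at the bottom. The following algebras have shift bases.

\begin{example}[Group algebras]
For a finite group $G$ and $\Lambda=\mathbb K G$, take $\mathfrak B=\Gamma=G$; each map $b\mapsto b\gamma$ is a permutation of $G$.
\end{example}

\begin{example}[Monomial quotients of polynomial rings]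
Let $J$ be a proper ideal of finite codimension in $\mathbb K[x_1,\dots,x_k]$ generated by monomials. Then $J$ is spanned by the monomials it contains, so the remaining monomials give a basis $\mathfrak B$ of the quotient. Take $\Gamma=\{x_1,\dots,x_k\}$. The product $bx_i$ is $0$ or a member of $\mathfrak B$, and $bx_i=b'x_i\ne0$ forces $b=b'$.
\end{example}

\begin{example}[Quivers with monomial relations]
A finite quiver is a finite directed graph with at least one vertex, loops and multiple arrows allowed. Its path algebra has as a basis all directed paths, including one path $\epsilon_a$ of length $0$ at each vertex $a$; the product $pq$ is the concatenation if $q$ starts where $p$ ends, and $0$ otherwise; the unit is $\sum_a\epsilon_a$. Let $J$ be an ideal generated by paths of length at least $2$, with finite-dimensional quotient $\Lambda$. Then $J$ is spanned by the paths that contain a generator as a subpath, and the other paths give a basis $\mathfrak B$ of $\Lambda$. Let $\Gamma$ consist of the $\epsilon_a$ and the arrows. For $p\in\mathfrak B$, the product $p\epsilon_a$ is $p$ or $0$; for an arrow $\gamma$, the product $p\gamma$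 is $0$ or a member of $\mathfrak B$ from which $p$ is recovered by deleting the last arrow.
\end{example}

\begin{example}[Finite products]
Let $(\mathfrak B_i,\Gamma_i)$ be shift bases of $\Lambda_i$, $i\le q$, with units $1_i$, and regard $\Lambda_i\subseteq\Lambda=\prod_i\Lambda_i$. Take $\mathfrak B=\bigcup_i\mathfrak B_i$ and $\Gamma=\bigcup_i(\Gamma_i\cup\{1_i\})$. The set $\Gamma$ generates $\Lambda$, since $1_i$ and the products of elements of $\Gamma_i$ span $\Lambda_i$. An element of $\Gamma_i\cup\{1_i\}$ annihilates $\mathfrak B_l$ for $l\ne i$ and acts on $\mathfrak B_i$ as in $\Lambda_i$. An ideal $J$ of $\Lambda$ equals $\prod_i1_iJ$, so the ideal lattice of $\Lambda$ is the product of those of the factors. In particular, with $\Lambda=\prod_i\mathbb K[x]/(x^{m_i})$ the closed ideals of $\mathcal B(X)$ containing $\mathcal S(X)$ form a product of finite chains, and every finite product of finite chains with at least two elements each occurs in this way.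
\end{example}

\begin{example}[Continuum many ideals]
The monomial quotient $\Lambda=\mathbb K[x,y]/(x,y)^2$ has basis $1,x,y$. Let $N=\operatorname{span}\{x,y\}$, so that $N^2=0$. An element $c+\nu$ with $c\ne0$, $\nu\in N$, has the inverse $c^{-1}-c^{-2}\nu$, so every proper ideal is contained in $N$. Conversely, $(c+\nu)\mu=c\mu$ for $\mu\in N$, so every subspace of $N$ is an ideal. A two-dimensional space over $\mathbb K$ has $\mathfrak c$ subspaces. Hence there is an almost disjoint family $\mathcal A$ for which $\mathcal B(C_0(K_{\mathcal A}))$ has exactly $\mathfrak c$ closed ideals.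
\end{example}

\begin{thebibliography}{9}

\bibitem{Acuaviva}
Antonio Acuaviva, \emph{$C(K)$-spaces with few operators relative to posets}, arXiv:2511.22339 (2025).

\bibitem{KL}
Koszmider and Laustsen, Adv. Math. (2021).

\end{thebibliography}
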